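\title{The joint spectrum of a pencil over the Grigorchuk group is a Julia set}

\begin{abstract}
The self-similarity of the Grigorchuk group induces a quadratic rational map $G$ of $\mathbb P^7$ on the coefficients of the pencil spanned by $1,b,c,d,a,ab,ac,ad$ in the Koopman representation on the boundary of the binary tree. We prove that the Julia set of $G$ equals the projective joint spectrum of the pencil, as conjectured by Zu, Yang and Lu. We also describe the dynamics on the Fatou set: $G^{3n}$ converges at a doubly exponential rate to a holomorphic retraction onto a copy of $(\mathbb C^*)^3$ on which $G^3$ is the identity, and there are no wandering components. One inclusion comes from the decay of the inverse operator along Schreier graphs, the other from a planar recursion that doubles a holomorphic two-form.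
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The group, the pencil and its spectrum}

Let $\mathcal T$ be the rooted binary tree, whose vertices are the finite words over $\{0,1\}$. Let $\partial\mathcal T=\{0,1\}^{\mathbb N}$ be its boundary, $\mu$ the uniform Bernoulli measure on it, and $\mathcal H=L^2(\partial\mathcal T,\mu)$. The \emph{Grigorchuk group} $\mathcal G$ is the group of automorphisms of $\mathcal T$ generated by the maps $a,b,c,d$ defined recursively, on finite and on infinite words, by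
\begin{align*}
a(0x)&=1x, & b(0x)&=0a(x), & c(0x)&=0a(x), & d(0x)&=0x,\\
a(1x)&=0x, & b(1x)&=1c(x), & c(1x)&=1d(x), & d(1x)&=1b(x).
\end{align*}
They satisfy $a^2=b^2=c^2=d^2=bcd=1$. In particular $\{1,b,c,d\}$ is a Klein four-group: the product of two of $b,c,d$ is the third.

The \emph{Koopman representation} $\pi$ of $\mathcal G$ on $\mathcal H$ is $(\pi(g)f)(x)=f(g^{-1}x)$. We write $g$ for the operator $\pi(g)$ and $1$ or $I$ for the identity. Splitting a function according to the first letter, $f\mapsto(f(0\,\cdot),f(1\,\cdot))$, identifies $\mathcal H$ with $\mathcal H\oplus\mathcal H$, and the definition of the generators becomes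
\begin{equation}\label{eq:blocks}
a=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad
b=\begin{pmatrix}a&0\\0&c\end{pmatrix},\qquad
c=\begin{pmatrix}a&0\\0&d\end{pmatrix},\qquad
d=\begin{pmatrix}1&0\\0&b\end{pmatrix}.
\end{equation}
For $N=(z,w)=(z_0,z_1,z_2,z_3,w_0,w_1,w_2,w_3)\in\mathbb C^8$ consider the pencil
\[
D_\pi(N)=z_0+z_1b+z_2c+z_3d+w_0a+w_1ab+w_2ac+w_3ad .
\]
Its \emph{projective joint spectrum} $p(D_\pi)$ is the set of points $[N]\in\mathbb P^7$ for which $D_\pi(N)$ is not invertible in $B(\mathcal H)$; this does not depend on the lift $N$. The set $p(D_\pi)$ records the spectra of all members of the pencil at once: $\theta$ lies in the spectrum of $D_\pi(N)$ if and only if subtracting $\theta$ from $z_0$ gives $0$ or a point of $p(D_\pi)$. The complement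
\[
\Omega=\mathbb P^7\setminus p(D_\pi)
\]
is open, because the invertible operators form an open set.

\subsection{The map $G$}

Group the coordinates into four vectors $v_i=(z_i,w_i)\in\mathbb C^2$ and put
\[
M=M(N)=\begin{pmatrix}z_0+z_3&-(w_0+w_3)\\ z_1+z_2&-(w_1+w_2)\end{pmatrix}.
\]
Let $G:\mathbb C^8\to\mathbb C^8$ be the homogeneous quadratic map that sends $N$ to the point with vectors
\begin{equation}\label{eq:G}
v_0'=Mv_0,\qquad v_1'=Mv_3,\qquad v_2'=Mv_1,\qquad v_3'=Mv_2 .
\end{equation}
We shall see in Section~\ref{sec:invariance} that eliminating one row of the block form of $D_\pi(N)$ given by \eqref{eq:blocks} leaves the operator $D_\pi(G(N))$. This also explains the terms $ab,ac,ad$: the smaller pencil with $w_1=w_2=w_3=0$ is not preserved, since there $w_1'=(z_1+z_2)z_3$.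

We regard $G$ as a rational map $\mathbb P^7\dashrightarrow\mathbb P^7$. Its \emph{indeterminacy set} $I(G)$ is the set of points where all eight components vanish, and its \emph{extended indeterminacy set} is $E_G=\bigcup_{n\ge0}G^{-n}(I(G))$, the set of $[N]$ such that $G^n(N)=0$ for some $n$. Near a point where $G^n(N)\ne0$ the iterate $G^n$ is a holomorphic map to $\mathbb P^7$. A family of holomorphic maps $U\to\mathbb P^7$ is \emph{normal} if every sequence in it has a subsequence that converges uniformly on compact subsets of $U$; the limit is then holomorphic. The \emph{Fatou set} $\mathcal F$ consists of the points that have an open neighborhood $U\subset\mathbb P^7\setminus E_G$ on which $\{G^n|_U\}_{n\ge1}$ is normal, and the \emph{Julia set} is $\mathcal J(G)=\mathbb P^7\setminus\mathcal F$. Thus $\mathcal F$ is open and $\mathcal J(G)$ is a closed set containing $E_G$.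

\subsection{The result}

The following equality was conjectured in \cite{ZYL}.

\begin{theorem}\label{thm:main}
$\mathcal J(G)=p(D_\pi)$. Equivalently, $\mathcal F=\Omega$.
\end{theorem}

Three facts make this a natural guess. First, $p(D_\pi)$ is closed, contains $E_G$, and is completely invariant: $D_\pi(N)$ is invertible if and only if $D_\pi(G(N))$ is (Lemma~\ref{lem:invariance}). For a rational map of the Riemann sphere, Montel's theorem shows that a closed completely invariant set with at least three points contains the Julia set. We have no such shortcut in $\mathbb P^7$, and invariance says nothing about the reverse inclusion, since the whole space is invariant too. Second, on the invertible pencils that factor as $(s_0+s_1a)(t_0+t_1b+t_2c+t_3d)$ the dynamics is as tame as possible: after one step every orbit is periodic of period dividing three (Lemma~\ref{lem:product}). Third, on the invariant subspace where the coefficients of $b,c,d$ agree, and those of $ab,ac,ad$ agree, the iterates can be computed in closed form. There $G$ is governed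 by the Chebyshev map $\xi\mapsto1-2\xi^2$, the spectrum is the preimage of the segment $[-1,1]$, and this set lies in $\mathcal J(G)$ (Example~\ref{ex:model}).

The proof also shows what happens on $\mathcal F$: every orbit is attracted, at a doubly exponential rate, by the periodic product pencils, and there is a single invariant Fatou component, which absorbs all others. The precise statement is Theorem~\ref{thm:dynamics}. It is not needed for Theorem~\ref{thm:main}.

\subsection{Outline of the proof}

By \eqref{eq:G}, $G$ moves four vectors of $\mathbb C^2$ by one matrix. In suitable coordinates (Section~\ref{sec:coordinates}) a single sequence of scalars $T_n$ measures how far these vectors are from being parallel after $n$ steps, that is, how far $G^n(N)$ is from a product pencil. For $\Omega\subset\mathcal F$ we identify $T_n$ with an entry of the matrix of $D_\pi(N)^{-1}$ between two vertices of level $n+1$ of the tree whose distance in the Schreier graph is of order $2^n$; such entries decay exponentially in the distance (Section~\ref{sec:decay}).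 For $\mathcal F\subset\Omega$ we isolate a countable union $\mathcal Z$ of hypersurfaces contained in the spectrum. Away from $\mathcal Z$ the dynamics reduces to a recursion in two variables that multiplies a holomorphic two-form by $2$ at each step. On a Fatou domain disjoint from $\mathcal Z$, normality and the absence of zeros bound derivatives so strongly that this growth is possible only for orbits converging to invertible product pencils (Section~\ref{sec:zerofree}). Finally, $\mathcal Z$ does not meet $\mathcal F$ (Section~\ref{sec:Z}).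

\section{Invariance of the spectrum}\label{sec:invariance}

For $t=(t_0,t_1,t_2,t_3)\in\mathbb C^4$ put
\[
R(t)=(t_0+t_3)+(t_1+t_2)a,\qquad Q(t)=t_0+t_1c+t_2d+t_3b .
\]
By \eqref{eq:blocks}, $t_0+t_1b+t_2c+t_3d$ has diagonal blocks $R(t)$ and $Q(t)$, and multiplication by $a$ on the left exchanges the two block rows. Hence
\[
D_\pi(N)=\begin{pmatrix}R(z)&Q(w)\\R(w)&Q(z)\end{pmatrix}.
\]
The entries of the first column commute, so the row $[-R(w),R(z)]$ annihilates that column:
\begin{equation}\label{eq:schur}
[-R(w),\,R(z)]\;D_\pi(N)=[0,\,\Delta],\qquad \Delta=R(z)Q(z)-R(w)Q(w)=D_\pi(G(N)).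
\end{equation}
To see the last equality, write $\Delta=\sum_i\bigl(R(z)z_i-R(w)w_i\bigr)h_i$ with $(h_0,h_1,h_2,h_3)=(1,c,d,b)$. By the definition of $M$, $R(z)z_i-R(w)w_i=(Mv_i)_1+(Mv_i)_2\,a$. So the pairs of coefficients of $(1,a)$, $(c,ac)$, $(d,ad)$, $(b,ab)$ in $\Delta$ are $Mv_0,Mv_1,Mv_2,Mv_3$, which are $v_0',v_2',v_3',v_1'$.

\begin{lemma}\label{lem:invariance}
$D_\pi(N)$ is invertible if and only if $D_\pi(G(N))$ is invertible. Hence $[N]\in\Omega$ if and only if $G(N)\neq0$ and $[G(N)]\in\Omega$. In particular $E_G\subset p(D_\pi)$ and $G(\Omega)\subset\Omega$.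
\end{lemma}

\begin{proof}
Both $1$ and $-1$ are eigenvalues of the self-adjoint involution $a$: it fixes the constants and reverses the sign of $\chi=\mathbf 1_{0\partial\mathcal T}-\mathbf 1_{1\partial\mathcal T}$. The commutative algebra $\mathbb C[a]=\mathbb C+\mathbb Ca$ is isomorphic to $\mathbb C\oplus\mathbb C$ by evaluation at $a=\pm1$. Neither $R(z)$ nor $R(w)$ need be invertible, so we distinguish two cases.

Suppose that $R(z)$ and $R(w)$ both vanish at the same $\sigma\in\{1,-1\}$. If $h\ne0$ and $ah=\sigma h$, then $D_\pi(N)$ kills $(h,0)$. Moreover $R(z)$ and $R(w)$ are scalar multiples of $1-\sigma a$, so the range of $\Delta$ lies in the eigenspace of $a$ for $-\sigma$, which is a proper subspace. Neither operator is invertible.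

Otherwise there are $K_1,K_2\in\mathbb C[a]$ with $K_1R(z)+K_2R(w)=1$, as one sees by solving separately at $a=1$ and $a=-1$. Then
\[
\Lambda=\begin{pmatrix}K_1&K_2\\-R(w)&R(z)\end{pmatrix}\quad\text{has the inverse}\quad\begin{pmatrix}R(z)&-K_2\\R(w)&K_1\end{pmatrix},
\]
and by \eqref{eq:schur}
\[
\Lambda D_\pi(N)=\begin{pmatrix}1&*\\0&\Delta\end{pmatrix}=\begin{pmatrix}1&0\\0&\Delta\end{pmatrix}\begin{pmatrix}1&*\\0&1\end{pmatrix}.
\]
So $D_\pi(N)$ is invertible if and only if $\Delta$ is. The remaining statements follow because $D_\pi(0)=0$ is not invertible.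
\end{proof}

\section{Four vectors in the plane}\label{sec:coordinates}

\subsection{Diagonalizing coordinates}

The pencil is built from the algebra $\mathbb C[a]$ and the group algebra of $\{1,b,c,d\}$, and we use the characters of both. For $v=(z,w)\in\mathbb C^2$ put $v^\pm=z\pm w$. \emph{From now on vectors of $\mathbb C^2$ are written in the coordinates $(v^+,v^-)$ unless stated otherwise.} Define a symmetric and an alternating form by
\[
v\cdot v'=zz'-ww'=\tfrac12\bigl(v^+v'^-+v^-v'^+\bigr),\qquad v\wedge v'=v^+v'^--v^-v'^+ .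
\]
Thus $v\cdot v=v^+v^-$. The symmetric form has Gram determinant $-\frac14$, so multiplicativity of the determinant gives
\begin{equation}\label{eq:gram}
(u\cdot u)(f\cdot f)-(u\cdot f)^2=-\tfrac14(u\wedge f)^2\qquad(u,f\in\mathbb C^2).
\end{equation}
The four characters of $\{1,b,c,d\}$ lead to the vectors
\begin{gather*}
u=v_0+v_1+v_2+v_3,\qquad f_0=v_0+v_3-v_1-v_2,\\
f_1=v_0+v_2-v_1-v_3,\qquad f_2=v_0+v_1-v_2-v_3 .
\end{gather*}
The eight numbers $u^\pm,f_j^\pm$ are linear coordinates on $\mathbb C^8$. \emph{The index $j$ of $f_j$, and the index $j$ of every quantity derived from $f_j$, is read modulo $3$.} Adding and subtracting the rows of $M$ gives $Mv=(u\cdot v,\ f_0\cdot v)$. From \eqref{eq:G}, $u'=Mu$ and $f_0'=M(v_0+v_2-v_3-v_1)=Mf_1$, $f_1'=M(v_0+v_1-v_3-v_2)=Mf_2$, $f_2'=M(v_0+v_3-v_1-v_2)=Mf_0$. So $G$ is the map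
\begin{equation}\label{eq:Gnew}
u'=Mu,\qquad f_j'=Mf_{j+1},\qquad Mv=(u\cdot v,\ f_0\cdot v).
\end{equation}

\subsection{Product pencils}

Let $\mathcal R\subset\mathbb P^7$ be the set of classes of pencils $(s_0+s_1a)(t_0+t_1b+t_2c+t_3d)$ with $s_0\ne\pm s_1$ and with the four numbers
\begin{equation}\label{eq:four}
t_0+t_1+t_2+t_3,\quad t_0+t_3-t_1-t_2,\quad t_0+t_2-t_1-t_3,\quad t_0+t_1-t_2-t_3
\end{equation}
all nonzero, and let $\mathcal A=G(\mathcal R)$.

\begin{lemma}\label{lem:product}
The set $\mathcal R$ consists of the points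
\[
\langle A;A_0,A_1,A_2\rangle=\bigl[u=(1,A),\ f_j=A_j(1,A)\bigr],\qquad A,A_0,A_1,A_2\in\mathbb C^*,
\]
it is contained in $\Omega$, and $G\langle A;A_0,A_1,A_2\rangle=\langle A_0;A_1,A_2,A_0\rangle$. Consequently $G(\mathcal R)\subset\mathcal R$, $\mathcal A=\{A=A_2\}\cong(\mathbb C^*)^3$, and $G^3=\mathrm{id}$ on $\mathcal A$.
\end{lemma}

\begin{proof}
For a product pencil, $v_i=t_i(s_0+s_1,s_0-s_1)$, so $u,f_0,f_1,f_2$ are the multiples of $(s_0+s_1,s_0-s_1)$ by the four numbers \eqref{eq:four}. These numbers are linear coordinates on $\mathbb C^4$, and dividing by $u^+$ gives the description of $\mathcal R$. The first factor is invertible because $(s_0+s_1a)(s_0-s_1a)=s_0^2-s_1^2$. The four operators $\frac14(1\pm b)(1\pm c)$ are mutually orthogonal projections with sum $1$; since $d=bc$, the second factor acts on the range of each of them as one of the scalars \eqref{eq:four}, so it is invertible. Finally, in \eqref{eq:Gnew} we have $u\cdot u=A$ and $f_0\cdot u=A_0A$, so $u'=A(1,A_0)$ and $f_j'=A_{j+1}u'$.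
\end{proof}

\subsection{Tracked vectors}

The cyclic shift in \eqref{eq:Gnew} is a matter of bookkeeping, and we remove it. Let $N_n=G^n(N)$, $M_n=M(N_n)$, $H_0=I$, $H_n=M_{n-1}\cdots M_0$, and
\[
u_n=H_nu(N),\qquad F_{j,n}=H_nf_j(N),\qquad \widetilde N_n=(u_n,F_{0,n},F_{1,n},F_{2,n}).
\]
We call $\widetilde N_n$ the \emph{tracked vector} and regard it as a point of $\mathbb C^8$ in the coordinates $(u,f_0,f_1,f_2)$. By \eqref{eq:Gnew}, $u(N_n)=u_n$ and $f_j(N_n)=F_{j+n,n}$. Thus $N_n=\Pi^n\widetilde N_n$, where $\Pi(u,f_0,f_1,f_2)=(u,f_1,f_2,f_0)$ is a linear map of order $3$ that preserves $\mathcal R$. Let $\widetilde G_n[N]=[\widetilde N_n]$. Along a residue class modulo $3$, $G^n$ converges if and only if $\widetilde G_n$ does. Normality will be used in the following form.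

\begin{lemma}\label{lem:normal}
Let $U\subset\mathcal F$ be open. Every sequence $n_i\to\infty$ has a subsequence that lies in one residue class modulo $3$ and along which $\widetilde G_{n_i}$ converges locally uniformly on $U$.
\end{lemma}

\begin{proof}
Pass to one residue class, cover $U$ by countably many open sets on which the iterates are normal, and take a diagonal subsequence. The limits agree on overlaps.
\end{proof}

Since $f_0(N_n)=F_{n,n}$, we have $M_nv=(u_n\cdot v,\ F_{n,n}\cdot v)$. Put
\[
p_n=u_n\cdot u_n=u_n^+u_n^-,\qquad \omega_{j,n}=u_n\wedge F_{j,n},\qquad\omega_j=\omega_{j,0}.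
\]
The matrix of $M_n$ has rows $\frac12(u_n^-,u_n^+)$ and $\frac12(F_{n,n}^-,F_{n,n}^+)$, so $\det M_n=-\frac14\omega_{n,n}$. From $u_{n+1}=M_nu_n$ and $Mv\wedge Mv'=\det M\;v\wedge v'$ we get
\begin{equation}\label{eq:basic}
u_{n+1}^+=p_n,\qquad p_{n+1}=p_n\,(u_n\cdot F_{n,n}),\qquad \omega_{j,n+1}=-\tfrac14\,\omega_{n,n}\,\omega_{j,n}.
\end{equation}
Let
\[
\mathcal Z=\{[N]\in\mathbb P^7:\ p_n(N)=0\text{ for some }n\ge0\}.
\]
By \eqref{eq:basic}, $p_n=0$ implies $p_m=0$ for all $m\ge n$. The set $\mathcal Z$ is the part of the spectrum that is visible at once. All group elements fix the constant function $\mathbf 1$, while $b,c,d$ fix $\chi$ and $a\chi=-\chi$. So $D_\pi(N)\mathbf 1=u^+\mathbf 1$ and $D_\pi(N)\chi=u^-\chi$, and $p_0(N)=0$ implies that $D_\pi(N)$ has a kernel. As $p_n(N)=p_0(N_n)$, Lemma~\ref{lem:invariance} gives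
\begin{equation}\label{eq:Zspec}
\mathcal Z\subset p(D_\pi).
\end{equation}

\subsection{The distance from product pencils}

For $u\in\mathbb C^2$ let $\check u=(-u^+,u^-)$. Then $u\cdot\check u=0$, $\check u\cdot\check u=-u\cdot u$ and $u\wedge\check u=2\,u\cdot u$. Where $p_n\neq0$, the vectors $u_n,\check u_n$ form a basis, and
\[
F_{j,n}=\alpha_{j,n}u_n+\varepsilon_{j,n}\check u_n,\qquad \alpha_{j,n}=\frac{u_n\cdot F_{j,n}}{p_n},\qquad \varepsilon_{j,n}=\frac{\omega_{j,n}}{2p_n}.
\]
These functions are homogeneous of degree $0$ in $N$. The point $[\widetilde N_n]$ lies in $\mathcal R$ exactly when all $\varepsilon_{j,n}$ vanish and no $\alpha_{j,n}$ does. Since $F_{n,n}\cdot F_{j,n}=p_n(\alpha_{n,n}\alpha_{j,n}-\varepsilon_{n,n}\varepsilon_{j,n})$, the next tracked vector is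
\begin{equation}\label{eq:chart1}
u_{n+1}=p_n\,(1,\ \alpha_{n,n}),\qquad F_{j,n+1}=p_n\,(\alpha_{j,n},\ \alpha_{n,n}\alpha_{j,n}-\varepsilon_{n,n}\varepsilon_{j,n}).
\end{equation}
So the $\alpha_{j,n}$ and the products $\varepsilon_{n,n}\varepsilon_{j,n}$ determine, and are determined by, the coordinates of $[\widetilde N_{n+1}]$ in the affine chart $\{u^+=1\}$. Also $p_{n+1}=p_n^2\alpha_{n,n}$; in particular $\alpha_{n,n}$ has no zero outside $\mathcal Z$. If $p_{n+1}\ne0$, then $\omega_{j,n+1}=-p_n^2\varepsilon_{n,n}\varepsilon_{j,n}$ by \eqref{eq:basic} and $u_{n+1}\cdot F_{j,n+1}=p_n^2(\alpha_{n,n}\alpha_{j,n}-\frac12\varepsilon_{n,n}\varepsilon_{j,n})$ by \eqref{eq:chart1}, whence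
\begin{equation}\label{eq:rec}
\varepsilon_{j,n+1}=-\frac{\varepsilon_{n,n}}{2\alpha_{n,n}}\,\varepsilon_{j,n},\qquad \alpha_{j,n+1}=\alpha_{j,n}+\varepsilon_{j,n+1}.
\end{equation}
The factor in the first formula does not depend on $j$. Put
\[
T_n=\frac{p_0\det H_n}{p_n},
\]
which is again homogeneous of degree $0$. As $\omega_{j,n}=\det H_n\,\omega_j$, wherever $p_n\neq0$ we have
\begin{equation}\label{eq:T}
\varepsilon_{j,n}=T_n\,\varepsilon_{j,0},\qquad \alpha_{j,n}=\alpha_{j,0}+\varepsilon_{j,0}\sum_{i=1}^nT_i .
\end{equation}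
The whole orbit is thus controlled by the sequence $(T_n)$. The next lemma is our only tool for proving that a general point lies in $\Omega$.

\begin{lemma}\label{lem:criterion}
Let $[N]\notin\mathcal Z$, and let $(n_i)$ be a sequence in a residue class $k$ modulo $3$ such that $\alpha_{j,n_i}\to A_j\neq0$ and $\varepsilon_{k,n_i}\varepsilon_{j,n_i}\to0$ for $j=0,1,2$. Then $[N]\in\Omega$.
\end{lemma}

\begin{proof}
By \eqref{eq:chart1}, $[\widetilde N_{n_i+1}]\to\langle A_k;A_0,A_1,A_2\rangle\in\mathcal R$, so $[N_{n_i+1}]$ converges to a point of $\Pi^{k+1}\mathcal R=\mathcal R\subset\Omega$. Since $\Omega$ is open, $[N_{n_i+1}]\in\Omega$ for large $i$, and $[N]\in\Omega$ by Lemma~\ref{lem:invariance}.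
\end{proof}

We can now state the description of the dynamics on the Fatou set. A \emph{Fatou component} is a connected component of $\mathcal F$; it is \emph{wandering} if its forward images lie in pairwise different components.

\begin{theorem}\label{thm:dynamics}
\begin{enumerate}
\item[(a)] $[N]\in\Omega$ if and only if $p_n(N)\ne0$ for all $n$, $\varepsilon_{j,n}(N)\to0$, and the limits $\alpha_j^\infty=\lim_n\alpha_{j,n}(N)$ exist and are nonzero for $j=0,1,2$.
\item[(b)] $\mathcal A\cong(\mathbb C^*)^3$ and $G^3=\mathrm{id}$ on $\mathcal A$. On $\mathcal F$, the maps $G^{3n}$ converge locally uniformly to a holomorphic retraction $\varphi_0:\mathcal F\to\mathcal A$.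
\item[(c)] Locally uniformly on $\mathcal F$, $|\alpha_{j,n}-\alpha_j^\infty|$ and $|\varepsilon_{j,n}|$ are at most $Ce^{-\kappa2^n}$ with constants $C,\kappa>0$. If $\omega_0\omega_1\omega_2\neq0$ at $[N]\in\mathcal F$, then $2^{-n}\log|T_n|$ has a finite negative limit, $\varepsilon_{j,n}=T_n\varepsilon_{j,0}$, and $\alpha_{j,n}-\alpha_j^\infty=-\varepsilon_{j,0}T_{n+1}(1+o(1))$. If $\omega_0\omega_1\omega_2=0$ at $[N]\in\mathcal F$, then $G^3[N]\in\mathcal R$ and $G^4[N]\in\mathcal A$.
\item[(d)] There is a unique forward-invariant Fatou component, the one containing $\mathcal R$. Every Fatou component is eventually mapped into it, so there are no wandering components.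
\end{enumerate}
\end{theorem}

\section{Reduction to a surface, and a solvable case}\label{sec:model}

\subsection{Invariants of the orbit}

A linear relation between $u,f_0,f_j$ is preserved by $H_n$, so its coefficients are constants of the tracked motion. Let $\mathcal O=\{\omega_0\omega_1\omega_2\neq0\}\subset\mathbb P^7$. On $\mathcal O$ all $\omega_{j,n}$ are nonzero by \eqref{eq:basic}. Moreover $u,f_0$ is a basis, and there are unique holomorphic functions $\beta_j,x_j$ on $\mathcal O$ with
\[
f_j=\beta_j(f_0+x_ju),\qquad \beta_j=\omega_j/\omega_0\neq0,\qquad\beta_0=1,\quad x_0=0 .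
\]
Applying $H_n$ gives $F_{j,n}=\beta_j(F_{0,n}+x_ju_n)$ for all $n$. What moves is the pair $u_n,F_{0,n}$, and by \eqref{eq:Gnew} the next step depends only on its scalar products. Define holomorphic functions on $\mathcal O$ by
\[
\zeta_n=\frac{2p_n}{\omega_{0,n}},\qquad \xi_n=\frac{2\,u_n\cdot F_{0,n}}{\omega_{0,n}},\qquad \eta_n=\frac{2\,F_{0,n}\cdot F_{0,n}}{\omega_{0,n}},\qquad g_n=\xi_n+x_n\zeta_n .
\]
By \eqref{eq:gram} the point $(\zeta_n,\xi_n,\eta_n)$ lies on the surface
\begin{equation}\label{eq:quadric}
\xi_n^2-\zeta_n\eta_n=1 .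
\end{equation}

\begin{lemma}\label{lem:chart2}
On $\mathcal O$, the vector $\widetilde N_{n+1}$ divided by $\omega_{0,n}/2$ is
\begin{equation}\label{eq:chart2}
u=(\zeta_n,\ \beta_ng_n),\qquad f_j=\beta_j\bigl(\xi_n+x_j\zeta_n,\ \ \beta_n(\eta_n+(x_n+x_j)\xi_n+x_nx_j\zeta_n)\bigr),
\end{equation}
and
\begin{equation}\label{eq:rec2}
\zeta_{n+1}=-2g_n\zeta_n,\qquad \xi_{n+1}=1-2g_n\xi_n,\qquad \eta_{n+1}=-2g_n\eta_n-2x_n .
\end{equation}
Where $p_n\ne0$ we have $T_n=\zeta_0/\zeta_n$.
\end{lemma}

\begin{proof}
We have $u_{n+1}=(u_n\cdot u_n,\ F_{n,n}\cdot u_n)$ and $F_{j,n+1}=(u_n\cdot F_{j,n},\ F_{n,n}\cdot F_{j,n})$. Substituting $F_{j,n}=\beta_j(F_{0,n}+x_ju_n)$ and expanding gives \eqref{eq:chart2}. The functions at time $n+1$ can be computed from $u=(\zeta,\beta g)$ and $f_0=(\xi,\beta(\eta+x\xi))$, where we drop the index $n$. By \eqref{eq:quadric}, $u\wedge f_0=\beta(\zeta\eta+x\zeta\xi-g\xi)=\beta(\zeta\eta-\xi^2)=-\beta$. Hence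
\begin{align*}
\zeta_{n+1}&=2u^+u^-/(-\beta)=-2g\zeta,\\
\xi_{n+1}&=(u^+f_0^-+u^-f_0^+)/(-\beta)=-(\xi^2-1+x\zeta\xi+g\xi)=1-2g\xi,\\
\eta_{n+1}&=2f_0^+f_0^-/(-\beta)=-2\xi\eta-2x(1+\zeta\eta)=-2g\eta-2x .
\end{align*}
The formula for $T_n$ follows from $\det H_n=\omega_{0,n}/\omega_0$.
\end{proof}

Unlike \eqref{eq:chart1}, these formulas remain valid on $\mathcal Z\cap\mathcal O$, which is the set where some $\zeta_n$ vanishes. On $\mathcal O$ every $H_n$ is invertible, so $E_G\cap\mathcal O=\emptyset$. The points of $\mathcal Z\cap\mathcal O$ therefore belong to the spectrum but have well-defined orbits, and it needs a proof that they are in the Julia set.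

\subsection{The case $x_0=x_1=x_2$}

\begin{example}\label{ex:model}
Let $L\cong\mathbb P^3$ be the subspace $v_1=v_2=v_3$, or equivalently $f_0=f_1=f_2=:f$. It is invariant by \eqref{eq:Gnew}, and on it $\widetilde N_n=N_n$. Let $L^\circ=L\cap\mathcal O=L\setminus\{\omega_0=0\}$, a connected manifold on which $\beta_j=1$ and $x_j=0$. We claim that
\[
p(D_\pi)\cap L^\circ=\{\xi_0\in[-1,1]\}\subset\mathcal J(G).
\]
On $L^\circ$ we have $g_n=\xi_n$ and $\xi_{n+1}=1-2\xi_n^2$. Write $\xi_0=-\frac12(\lambda+\lambda^{-1})$ and $\delta=\frac12(\lambda-\lambda^{-1})$. Then $\xi_0\in[-1,1]$ if and only if $|\lambda|=1$, and $\zeta_0\eta_0=\xi_0^2-1=\delta^2$. The recursion for $\xi$ becomes $\lambda\mapsto\lambda^2$, so \eqref{eq:rec2} is solved by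
\[
\xi_n=-\tfrac12\bigl(\lambda^{2^n}+\lambda^{-2^n}\bigr),\qquad \zeta_n=s_n\zeta_0,\qquad\eta_n=s_n\eta_0,\qquad s_n=\prod_{i<n}\bigl(\lambda^{2^i}+\lambda^{-2^i}\bigr),
\]
and the product telescopes: $2\delta s_n=\lambda^{2^n}-\lambda^{-2^n}$. By \eqref{eq:chart2}, $[N_{n+1}]$ has coordinates $[u^+:u^-:f^+:f^-]=[s_n\zeta_0:\xi_n:\xi_n:s_n\eta_0]$. If $|\lambda|>1$ then $\xi_n/s_n\to-\delta$, and if $|\lambda|<1$ then $\xi_n/s_n\to\delta$. The orbit converges, respectively, to
\[
\varphi_-=[\zeta_0:-\delta:-\delta:\eta_0]\qquad\text{or}\qquad\varphi_+=[\zeta_0:\delta:\delta:\eta_0].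
\]

\emph{Outside the segment.} Let $|\lambda|>1$. Then $\zeta_0\eta_0=\delta^2\neq0$, and $\varphi_-=\langle A;A,A,A\rangle$ with $A=-\delta/\zeta_0$, because $A^2=\eta_0/\zeta_0$. This point lies in the open set $\Omega$, so $[N]\in\Omega$ by Lemma~\ref{lem:invariance}.

\emph{The segment is in the spectrum.} The function $\xi_0$ is not constant on $L^\circ$ (see the computation below), so it is an open map. If $\lambda^{2^{n+1}}=-1$, then $\xi_n=0$ and $\zeta_{n+1}=0$, so the point lies in $\mathcal Z$. Such $\lambda$ are dense in the unit circle. Hence $\{\xi_0\in[-1,1]\}$ lies in the closure of $\mathcal Z$, and so in $p(D_\pi)$ by \eqref{eq:Zspec}.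

\emph{The segment is in the Julia set.} Suppose that $P\in L^\circ\cap\mathcal F$ and $\xi_0(P)\in(-1,1)$. On a connected neighborhood $W$ of $P$ in $L^\circ\cap\mathcal F$ we can choose $\lambda$ holomorphic with $\delta\ne0$, and $\lambda$ is an open map with $|\lambda(P)|=1$. A locally uniform limit of iterates agrees with $\varphi_-$ on the nonempty open set $\{|\lambda|>1\}$ and with $\varphi_+$ on the nonempty open set $\{|\lambda|<1\}$. By the identity theorem $\varphi_+=\varphi_-$ on $W$, which is false since $\zeta_0\delta\neq0$. Points with $\xi_0=\pm1$ are limits of points with $\xi_0\in(-1,1)$, and $\mathcal J(G)$ is closed.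

\emph{A spectrum.} For $a+b+c+d-\theta$ we have $u=(4-\theta,2-\theta)$ and $f=(-\theta,-2-\theta)$, so $u\wedge f=-8$, $u\cdot f=\theta^2-2\theta-4$ and $\xi_0=\frac14\bigl(5-(\theta-1)^2\bigr)$. The condition $\xi_0\in[-1,1]$ reads $(\theta-1)^2\in[1,9]$. So the spectrum of $a+b+c+d$ on $\mathcal H$ is $[-2,0]\cup[2,4]$.
\end{example}

Two rates appear in the example. Off the spectrum $T_n=1/s_n$ decays like $|\lambda|^{-2^n}$. On the spectrum $|s_n|\le2^n$, with equality at the fixed point $\xi=-1$. For general $x_j$ there is no closed formula, but the gap between these two rates persists, and the proof rests on it.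

\section{The complement of the spectrum lies in the Fatou set}\label{sec:decay}

By \eqref{eq:chart1} and \eqref{eq:T}, it suffices to show that $\sum|T_n|$ converges locally uniformly on $\Omega$. The difficulty is to extract this from the mere invertibility of an operator. We do so by expressing $T_n$ through matrix entries of $D_\pi(N)^{-1}$.

Let $\mathcal H_n\subset\mathcal H$ be the space of functions that depend only on the first $n$ letters. It has the basis of cylinder indicators $\mathbf 1_v$, $v\in\{0,1\}^n$, which are orthogonal and of equal norm, and $g\mathbf 1_v=\mathbf 1_{gv}$ for $g\in\mathcal G$. For an operator $K$ on $\mathcal H_n$ let $K(v,v')$ be the coefficient of $\mathbf 1_v$ in $K\mathbf 1_{v'}$; then $|K(v,v')|\le\|K\|$. If $[N]\in\Omega$, then $D_\pi(N)$ maps the finite-dimensional space $\mathcal H_n$ injectively, hence bijectively, to itself, and the inverse of the restriction is the restriction of $D_\pi(N)^{-1}$.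

Let $o_n=1^n$ and $o_n'=1^{n-1}0$, and for $[N]\in\Omega$ put
\[
r_n(N)=\bigl(D_\pi(N)^{-1}(o_n,o_n'),\ D_\pi(N)^{-1}(o_n,ao_n')\bigr)\in\mathbb C^2 .
\]
This choice is dictated by \eqref{eq:schur}, which computes the second block row of the inverse and mixes a column $y$ only with the column $ay$.

\begin{lemma}\label{lem:corner}
Let $[N]\in\Omega$ and let $(Z,W)$ be the vector $u(N)$ in the original coordinates $(z,w)$. Then $r_{n+1}(N)=p_0^{-1}T_n\,(-W,Z)$ for all $n\ge0$.
\end{lemma}

\begin{proof}
In this proof vectors and matrices are written in the coordinates $(z,w)$. All $p_n$ are nonzero by \eqref{eq:Zspec}. On $\mathcal H_1$ the elements $b,c,d$ act trivially, so $D_\pi(N)=Z+Wa$ with inverse $(Z-Wa)/(Z^2-W^2)$. Since $o_1=1$, $o_1'=0$, $ao_1'=1$ and $Z^2-W^2=p_0$, we get $r_1(N)=Ju/p_0$, where $J(x,y)=(-y,x)$.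

Let $n\ge2$. The identity \eqref{eq:schur} restricts to $\mathcal H_n=\mathcal H_{n-1}\oplus\mathcal H_{n-1}$, and $\Delta=D_\pi(N_1)$ is invertible by Lemma~\ref{lem:invariance}. So the second block row of $D_\pi(N)^{-1}$ is $\Delta^{-1}[-R(w),R(z)]$. Since $(\Delta^{-1}a)(x,y)=\Delta^{-1}(x,ay)$, for words $x,y$ of length $n-1$ we have
\begin{align*}
D_\pi(N)^{-1}(1x,1y)&=(z_0+z_3)\Delta^{-1}(x,y)+(z_1+z_2)\Delta^{-1}(x,ay),\\
D_\pi(N)^{-1}(1x,0y)&=-(w_0+w_3)\Delta^{-1}(x,y)-(w_1+w_2)\Delta^{-1}(x,ay).
\end{align*}
Take $x=o_{n-1}$ and $y=o_{n-1}'$, so that $1x=o_n$, $1y=o_n'$ and $0y=ao_n'$. The two formulas say that $r_n(N)=M_0^\top r_{n-1}(N_1)$. Iterating, and using $H^\top JH=(\det H)J$ for $2\times2$ matrices,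
\[
r_{n+1}(N)=M_0^\top\cdots M_{n-1}^\top\,r_1(N_n)=H_n^\top\,\frac{JH_nu}{p_n}=\frac{\det H_n}{p_n}\,Ju .\qedhere
\]
\end{proof}

The \emph{Schreier graph} $\Gamma_n$ has vertex set $\{0,1\}^n$ and an edge between $v$ and $sv$ for each $s\in\{a,b,c,d\}$. Figure~\ref{fig:schreier} shows $\Gamma_3$. Let $\varrho(v)$ be the graph distance from $v$ to $o_n$. It is finite: by induction on $n$, a path in $\Gamma_{n-1}$ between two tails can be lifted to $\Gamma_n$, because $a$ changes the first letter and, by \eqref{eq:blocks}, each generator acts on the tail as the effect of one of $b,c,d$ on a word with suitable first letter.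

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.45,dot/.style={circle,fill,inner sep=1.4pt}]
\node[dot,label=below:{$111$}] (v1) at (1,0) {};
\node[dot,label=below:{$011$}] (v2) at (2,0) {};
\node[dot,label=below:{$001$}] (v3) at (3,0) {};
\node[dot,label=below:{$101$}] (v4) at (4,0) {};
\node[dot,label=below:{$100$}] (v5) at (5,0) {};
\node[dot,label=below:{$000$}] (v6) at (6,0) {};
\node[dot,label=below:{$010$}] (v7) at (7,0) {};
\node[dot,label=below:{$110$}] (v8) at (8,0) {};
\draw (v1) -- node[above] {$a$} (v2) -- node[above] {$b,c$} (v3) -- node[above] {$a$} (v4) -- node[above] {$b,d$} (v5) -- node[above] {$a$} (v6) -- node[above] {$b,c$} (v7) -- node[above] {$a$} (v8);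
\end{tikzpicture}
\caption{The action of the generators $a,b,c,d$ on words of length $3$, with loops omitted. An edge is labeled by the generators that exchange its endpoints. The words $111$ and $110$ are at distance $2^3-1$.}
\label{fig:schreier}
\end{figure}

\begin{lemma}\label{lem:distance}
The distance $\ell_n$ from $o_n$ to $o_n'$ in $\Gamma_n$ is at least $2^n-1$.
\end{lemma}

\begin{proof}
We have $\ell_1=1$. Let $n\ge2$ and consider a shortest path from $o_n$ to $o_n'$. It has no two consecutive $a$-steps, and no two consecutive steps in $\{b,c,d\}$, since two such steps could be replaced by at most one. So the two kinds of steps alternate. The elements $b,c,d$ preserve the first letter and on words $1x$ they act on $x$ as $c,d,b$; by induction they fix $o_n$ and $o_n'$. Hence the path begins and ends with an $a$-step and has length $2m+1$, where $m$ is the number of steps in $\{b,c,d\}$. Delete the first letter of every vertex on the path. An $a$-step does not change the tail, and a step in $\{b,c,d\}$ moves it along at most one edge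 of $\Gamma_{n-1}$. The tail travels from $o_{n-1}$ to $o_{n-1}'$, so $m\ge\ell_{n-1}$ and $\ell_n\ge2\ell_{n-1}+1$.
\end{proof}

\begin{proposition}\label{prop:decay}
Every point of $\Omega$ has an open neighborhood $B\subset\Omega$ and constants $C,\kappa>0$ such that $|T_n|\le Ce^{-\kappa2^n}$ on $B$ for all $n$, and such that $\alpha_{j,n}$ converges and $\varepsilon_{j,n}\to0$ uniformly on $B$. Consequently $\Omega\subset\mathcal F$.
\end{proposition}

\begin{proof}
Let $K\subset\mathbb C^8$ be a compact neighborhood of a lift of the given point on which $D_\pi$ is invertible, and let $B$ be the image of its interior. Choose $\Lambda$ with $\|D_\pi(N)^{-1}\|\le\Lambda$ and $\sum_i(|z_i|+|w_i|)\le\Lambda$ on $K$, and $\kappa>0$ with $(e^{2\kappa}-1)\Lambda\le1/(2\Lambda)$.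

The pencil moves a vertex of $\Gamma_n$ by at most two edges, so it is changed only a little by conjugation with a slowly varying weight. Let $e^{\pm\kappa\varrho}$ be the diagonal operators on $\mathcal H_n$ that multiply $\mathbf 1_v$ by $e^{\pm\kappa\varrho(v)}$. If $g$ is one of the eight group elements in the pencil, then $|\varrho(gv)-\varrho(v)|\le2$ and
\[
\bigl(e^{-\kappa\varrho}ge^{\kappa\varrho}-g\bigr)\mathbf 1_v=\bigl(e^{\kappa(\varrho(v)-\varrho(gv))}-1\bigr)\mathbf 1_{gv},
\]
so this operator, a permutation times a diagonal matrix, has norm at most $e^{2\kappa}-1$. Hence $e^{-\kappa\varrho}D_\pi(N)e^{\kappa\varrho}=D_\pi(N)+E$ on $\mathcal H_n$ with $\|E\|\le1/(2\Lambda)$, and the Neumann series gives $\|e^{-\kappa\varrho}D_\pi(N)^{-1}e^{\kappa\varrho}\|\le2\Lambda$. The entry of this operator at $(o_n,v)$ is $D_\pi(N)^{-1}(o_n,v)\,e^{\kappa\varrho(v)}$, so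
\[
|D_\pi(N)^{-1}(o_n,v)|\le2\Lambda e^{-\kappa\varrho(v)}\qquad(N\in K,\ n\ge1).
\]
By Lemma~\ref{lem:distance}, $\varrho(o_n')\ge2^n-1$ and $\varrho(ao_n')\ge2^n-2$. So $\|r_{n+1}\|\le4\Lambda e^{2\kappa}e^{-\kappa2^{n+1}}$ on $K$. Since $p_0\neq0$ on $K$, the vector $u$ is bounded away from $0$ there, and Lemma~\ref{lem:corner} gives the bound on $T_n$.

The functions $\alpha_{j,0},\varepsilon_{j,0}$ are bounded on $K$, so \eqref{eq:T} gives the uniform convergence. By \eqref{eq:chart1}, $\widetilde N_{n+1}/p_n$ converges uniformly on $B$ along each residue class of $n$, and its coordinate $u^+$ equals $1$. So $G^n$ converges uniformly on $B$ along each residue class, and the iterates form a normal family. Finally $B\cap E_G=\emptyset$ by Lemma~\ref{lem:invariance}. Thus $B\subset\mathcal F$.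
\end{proof}

For $\Omega\subset\mathcal F$ the summability of $T_n$ is enough. The faster rate, which comes from the exponential growth of $\ell_n$, will be used in Section~\ref{sec:Z}.

\section{Fatou domains disjoint from $\mathcal Z$}\label{sec:zerofree}

We turn to the inclusion $\mathcal F\subset\Omega$. The aim of this section is the following statement.

\begin{proposition}\label{prop:zerofree}
Let $U\subset\mathcal F$ be open and connected with $U\cap\mathcal Z=\emptyset$. Then $U\subset\Omega$. Moreover there are holomorphic functions $\alpha_j^\infty$ without zeros on $U$ such that $\alpha_{j,n}\to\alpha_j^\infty$ locally uniformly on $U$.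
\end{proposition}

Normality provides limits of subsequences but says nothing about where they lie. In view of Lemma~\ref{lem:criterion} we must exclude three possibilities: the limit lies in the hyperplane $u^+=0$, the $\varepsilon_{j,n}$ do not tend to $0$, or some $\alpha_{j,n}$ tends to $0$. Each is excluded by the same mechanism: a Jacobian grows like $2^n$, while bounded zero-free functions have small derivatives.

\subsection{Two facts about zero-free functions}

\begin{lemma}[Hurwitz]\label{lem:hurwitz}
Let $U$ be a connected complex manifold.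
\begin{enumerate}
\item[(a)] If holomorphic functions $h_i$ without zeros converge locally uniformly on $U$ to $h$, then $h$ is identically zero or has no zero.
\item[(b)] Let holomorphic maps $\varphi_i:U\to\mathbb P^7$ converge locally uniformly to $\varphi$, and let $\ell$ be a linear form such that no $\varphi_i$ meets the hyperplane $\{\ell=0\}$. Then $\varphi(U)$ is contained in the hyperplane or disjoint from it. In the second case $\varphi_i\to\varphi$ locally uniformly in the affine chart $\{\ell=1\}$.
\end{enumerate}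
\end{lemma}

\begin{proof}
(a) Let $h(Q)=0$ and $h\not\equiv0$. By the identity theorem $h$ is not identically zero near $Q$, hence not identically zero on some complex line through $Q$ in a chart. On this line $h$ has an isolated zero at $Q$, and the one-variable theorem of Hurwitz gives zeros of $h_i$ for large $i$, a contradiction.

(b) The set $Y=\varphi^{-1}\{\ell=0\}$ is closed. For $Q\in Y$ choose a linear form $\ell'$ that does not vanish at $\varphi(Q)$. On a ball around $Q$ the zero-free functions $(\ell/\ell')\circ\varphi_i$, $i$ large, converge uniformly to $(\ell/\ell')\circ\varphi$, which vanishes at $Q$ and hence on the ball by (a). So $Y$ is open, and $Y=U$ or $Y=\emptyset$. In the second case $\varphi$ maps a compact set to a compact subset of the chart, near which the affine coordinates are uniformly continuous.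
\end{proof}

\begin{lemma}\label{lem:jacobian}
Let $\Sigma\subset\mathbb C^2$ be the ball of radius $\rho$ with center $s^*$, and let $h_1,h_2$ be holomorphic without zeros on $\Sigma$ with $|h_i|<\Lambda_i$. Write $d\log h_1\wedge d\log h_2=\Theta\,dy\wedge d\tau$ in the coordinates $(y,\tau)$ of $\mathbb C^2$. Then
\[
|\Theta(s^*)|\le\frac{8}{\rho^2}\,\log\frac{\Lambda_1}{|h_1(s^*)|}\,\log\frac{\Lambda_2}{|h_2(s^*)|}.
\]
\end{lemma}

\begin{proof}
Restrict a branch of $\log(h_i/\Lambda_i)$ to a disc of radius $\rho$ through $s^*$ parallel to a coordinate axis. This gives a holomorphic map $\psi$ from $\{|s|<\rho\}$ to the left half plane. The map $(\psi-\psi(0))/(\psi+\overline{\psi(0)})$ takes values in the unit disc, vanishes at $0$ and has derivative $\psi'(0)/(2\operatorname{Re}\psi(0))$ there, so the Schwarz lemma gives $|\psi'(0)|\le\frac2\rho|\operatorname{Re}\psi(0)|$. Thus both partial derivatives of $\log h_i$ at $s^*$ are at most $\frac2\rho\log(\Lambda_i/|h_i(s^*)|)$ in modulus, and $\Theta$ is a difference of two products of such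 derivatives.
\end{proof}

\subsection{Slices and the doubled two-form}

On $\mathcal O\setminus\mathcal Z$ put $y_n=\alpha_{0,n}$ and $\tau_n=\varepsilon_{0,n}\neq0$. From $F_{j,n}=\beta_j(F_{0,n}+x_ju_n)$ we get
\begin{equation}\label{eq:ae}
\alpha_{j,n}=\beta_j(y_n+x_j),\qquad\varepsilon_{j,n}=\beta_j\tau_n ,
\end{equation}
and \eqref{eq:rec} with $j=0$ becomes a recursion in two variables with $3$-periodic coefficients:
\begin{equation}\label{eq:plane}
\tau_{n+1}=-\frac{\tau_n^2}{2(y_n+x_n)},\qquad y_{n+1}=y_n+\tau_{n+1}.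
\end{equation}
In terms of Section~\ref{sec:model}, $\zeta_n=1/\tau_n$, $\xi_n=y_n/\tau_n$ and $g_n=(y_n+x_n)/\tau_n$.

To differentiate \eqref{eq:plane} we need surfaces on which the $x_j$ are constant. Let $P\in\mathcal O\setminus\mathcal Z$, fix a lift $(u,f_0,f_1,f_2)$, and let $\beta_j,x_j$ be the values at $P$. The \emph{slice} through $P$ is obtained by keeping $u,\beta_j,x_j$ and varying $f_0$:
\[
S(y,\tau)=\bigl[u;\ \beta_j\bigl((y+x_j)u+\tau\check u\bigr),\ j=0,1,2\bigr],\qquad(y,\tau)\in\mathbb C^2 .
\]
At $S(y,\tau)$ we have $f_0=yu+\tau\check u$ and $\omega_j=2\beta_j\tau p_0$. So $S(y,\tau)\in\mathcal O$ for $\tau\neq0$, the functions $\beta_j,x_j$ are constant there, and $(y_0,\tau_0)=(y,\tau)$. The point $P$ is $S(s^*)$ with $s^*=(y^*,\tau^*)=(y_0(P),\tau_0(P))$. We view $y_n,\tau_n$ as functions of $(y,\tau)$.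

\begin{lemma}\label{lem:form}
On every open set that $S$ maps into $\mathcal O\setminus\mathcal Z$,
\[
dy_n\wedge\frac{d\tau_n}{\tau_n}=2^n\,dy\wedge\frac{d\tau}{\tau}.
\]
\end{lemma}

\begin{proof}
By \eqref{eq:plane}, $dy_{n+1}\wedge d\tau_{n+1}=dy_n\wedge d\tau_{n+1}$ and $d\tau_{n+1}/\tau_{n+1}=2\,d\tau_n/\tau_n-dy_n/(y_n+x_n)$. Hence the form at time $n+1$ is twice the form at time $n$.
\end{proof}

In Example~\ref{ex:model} the factor $2$ is that of $\lambda\mapsto\lambda^2$. There $y=\xi_0\tau$ and $d\xi_0=-\delta\,d\lambda/\lambda$, so the form equals $d\xi_0\wedge d\tau=d(\delta\tau)\wedge d\lambda/\lambda$, and $\delta\tau$ is constant along orbits because $\frac12(\lambda^{2^n}-\lambda^{-2^n})\tau_n=\delta s_n\cdot\tau/s_n$. For general $x_j$ neither $\lambda$ nor the conserved quantity is available, but the form survives.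

The recursion \eqref{eq:plane} squares $\tau$, so once $\tau_n$ is small compared with the denominators the orbit freezes.

\begin{lemma}[Trap]\label{lem:trap}
Suppose that at a point of $\mathcal O\setminus\mathcal Z$ and a time $n$ we have $|y_n+x_j|\ge2|\tau_n|$ for $j=0,1,2$. Then for all $m\ge n$
\[
|\tau_m|\le2^{n-m}|\tau_n|,\qquad|y_m-y_n|\le|\tau_n|,\qquad|y_m+x_j|\ge\tfrac12|y_n+x_j|\quad(j=0,1,2).
\]
\end{lemma}

\begin{proof}
The third inequality follows from the second and the hypothesis. Assume the first two for all indices from $n$ to $m$. Then $|y_m+x_m|\ge2|\tau_n|-|\tau_n|\ge|\tau_m|$, so $|\tau_{m+1}|\le\frac12|\tau_m|$, and $|y_{m+1}-y_n|\le\sum_{i=n+1}^{m+1}|\tau_i|\le|\tau_n|$.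
\end{proof}

At one place we need the $x_j$ to be distinct. Since $f_i\wedge f_j=\beta_i\beta_j(x_i-x_j)\,\omega_0$ on $\mathcal O$, this holds outside
\[
\mathcal N=\bigcup_j\{\omega_j=0\}\ \cup\ \bigcup_{i<j}\{f_i\wedge f_j=0\},
\]
a union of six quadrics whose complement is contained in $\mathcal O$.

\subsection{Proof of Proposition~\ref{prop:zerofree}}

As $U\cap\mathcal Z=\emptyset$, all $\alpha_{j,n},\varepsilon_{j,n}$ are holomorphic on $U$, and $p_n$ and $\alpha_{n,n}$ have no zero on $U$. The set $V=U\setminus\mathcal N$ is open and dense in $U$. For $P\in V$, a \emph{slice ball} at $P$ is a ball $\Sigma\subset\mathbb C^2$ with center $s^*$ and radius $\rho$ such that $S(\overline\Sigma)\subset V$. Every point of $V$ has one. On it $x_j,\beta_j$ are constants; put $X=\max_j|x_j|$.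

\medskip\noindent\textbf{Step 1.} \emph{There are $n_i\to\infty$ in a residue class $k$ such that $\widetilde G_{n_i+1}$ converges locally uniformly on $U$ to a map $\varphi$ whose image is not contained in $\{u^+=0\}$.}

Suppose not, and fix a slice ball $\Sigma$. We first show that $|\tau_n|\to\infty$ uniformly on $\overline\Sigma$. Suppose that $|y_{n_i}|,|\tau_{n_i}|$ stay bounded at points $s_i\in\overline\Sigma$ with $n_i\to\infty$. By compactness and Lemma~\ref{lem:normal} we may assume that $s_i\to s$, that the $n_i$ lie in one residue class, and that $\widetilde G_{n_i+1}\to\varphi$ locally uniformly on $U$. By \eqref{eq:chart1} and \eqref{eq:ae} the points $\widetilde G_{n_i+1}(S(s_i))$ have bounded lifts with $u^+=1$, so their limit $\varphi(S(s))$ has $u^+\ne0$, contrary to the assumption. Hence $\max(|y_n|,|\tau_n|)\to\infty$ uniformly on $\overline\Sigma$. A trapped orbit is bounded, so the hypothesis of Lemma~\ref{lem:trap} fails at every point of $\overline\Sigma$ and every time: for some $j$, $|y_n+x_j|<2|\tau_n|$, and thus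 $|y_n|<2|\tau_n|+X$. It follows that $|\tau_n|\to\infty$ uniformly. Choose $n_0\ge1$ with $|\tau_n|\ge\max(3,10X)$ on $\Sigma$ for $n\ge n_0$. For such $n$, on $\Sigma$,
\begin{equation}\label{eq:escape}
0<|g_n|<2+\frac{2X}{|\tau_n|}<3,\qquad\tau_{n+1}=-\frac{\tau_n}{2g_n},\qquad|\tau_{n+1}|\ge\tfrac16|\tau_n| .
\end{equation}
Since $dg_n\wedge d\tau_n=\tau_n^{-1}dy_n\wedge d\tau_n$, Lemma~\ref{lem:form} gives $d\log g_n\wedge d\log\tau_n=2^n(g_n\tau_n\tau)^{-1}dy\wedge d\tau$. Lemma~\ref{lem:jacobian} for $h_1=g_n$, $\Lambda_1=3$ and $h_2=1/\tau_n$, $\Lambda_2=1$ yields, at $s^*$,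
\begin{equation}\label{eq:step1}
\frac{2^n}{|\tau^*|}\le\frac8{\rho^2}\,|\tau_n|\,|g_n|\log\frac3{|g_n|}\,\log|\tau_n|\qquad(n\ge n_0).
\end{equation}
This is no contradiction yet, because $\tau_n$ may be large. We need times at which $|\tau_ng_n|$ is under control, and for this we use what remains of the conserved quantity of Example~\ref{ex:model}. Let $q_n=y_n^2-\tau_n^2$, which equals $(\delta\tau)^2$ in the example. By \eqref{eq:plane}, $2y_n\tau_{n+1}=-\tau_n^2-2x_n\tau_{n+1}$, so
\begin{equation}\label{eq:q}
q_{n+1}=y_n^2+2y_n\tau_{n+1}=q_n-2x_n\tau_{n+1},\qquad \tau_n^2\,(1-\xi_n^2)=-q_n .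
\end{equation}
Thus $q_n$ grows only linearly in the $\tau_i$, while it is comparable with $\tau_n^2$ whenever $\xi_n$ is away from $\pm1$. This happens just before $|\tau_n|$ sets a record.

We work at $s^*$, and $C$ denotes constants independent of $m$, which may change from line to line. Let $B_m=\max_{n_0\le i\le m}|\tau_i|\ge3$. Since $|\tau_n|\to\infty$, there are infinitely many $m\ge n_0$ with $L:=|\tau_{m+1}|>B_m$. Fix such an $m$.
\begin{itemize}
\item By \eqref{eq:escape}, $|g_m|=|\tau_m|/(2L)<\frac12$. So $|\xi_m|=|g_m-x_m/\tau_m|\le0.6$ and $|1-\xi_m^2|\ge\frac12$.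
\item By \eqref{eq:q}, $|q_m|\le|q_{n_0}|+2X\sum_{n_0<i\le m}|\tau_i|\le CmB_m$, and therefore $|\tau_m|^2\le2|q_m|\le CmB_m$.
\item By \eqref{eq:escape}, $|\tau_m|\ge6^{-m}B_m$. Combined with the previous bound this gives $B_m\le Cm\,36^m$, so $\log(2B_m)\le Cm$.
\end{itemize}
In \eqref{eq:step1} with $n=m$ we have $3/|g_m|=6L/|\tau_m|\le2L$. The function $t\mapsto\log(2t)/t$ decreases for $2t\ge e$, and $L>B_m$. Hence
\[
2^m\le C|\tau_m|^2\,\frac{\log(2L)}{L}\,\log|\tau_m|\le C\,mB_m\,\frac{\log(2B_m)}{B_m}\,\log B_m\le Cm^3 .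
\]
This fails for large $m$, and Step 1 is proved.

\medskip\noindent\textbf{Step 2.} \emph{Along $(n_i)$, locally uniformly on $U$, $\alpha_{j,n_i}$ converges to a holomorphic function $\alpha_j^\infty$ and $\varepsilon_{k,n_i}\varepsilon_{j,n_i}\to0$. On every slice ball $\tau_{n_i}\to0$ uniformly.}

The coordinate $u^+$ of $\widetilde N_{n+1}$ is $p_n$, which has no zero on $U$. By Lemma~\ref{lem:hurwitz}(b), $\widetilde G_{n_i+1}\to\varphi$ locally uniformly in the chart $\{u^+=1\}$. By \eqref{eq:chart1}, the functions $\alpha_{j,n_i}$ and $\varepsilon_{k,n_i}\varepsilon_{j,n_i}$ converge locally uniformly on $U$. On a slice ball, $y_{n_i}=\alpha_{0,n_i}$ and $\tau_{n_i}^2=\varepsilon_{k,n_i}\varepsilon_{0,n_i}/\beta_k$ converge uniformly; let $t=\lim\tau_{n_i}^2$. If $t\neq0$ at a point of $\Sigma$, then near that point the forms $dy_{n_i}\wedge d(\tau_{n_i}^2)/\tau_{n_i}^2$ converge, because derivatives of uniformly convergent holomorphic functions converge. By Lemma~\ref{lem:form} they equal $2^{n_i+1}dy\wedge d\tau/\tau$, which does not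 converge. So $t\equiv0$. By \eqref{eq:ae}, the limit of $\varepsilon_{k,n_i}\varepsilon_{j,n_i}$ vanishes at every point of $V$, and by density on $U$.

\medskip\noindent\textbf{Step 3.} \emph{No $\alpha_j^\infty$ vanishes identically.}

Suppose $\alpha_j^\infty\equiv0$ and fix a slice ball $\Sigma$. Then $y_{n_i}+x_j\to0$ and $\tau_{n_i}\to0$ uniformly on $\Sigma$. We want to apply Lemma~\ref{lem:jacobian} to $y_n+x_j$, which is known to be zero-free only for $n\equiv j$. If $k\ne j$, then $y_{n_i}+x_k\to x_k-x_j\neq0$, because the $x_j$ are distinct on $V$, and \eqref{eq:plane} shows that $\tau_{n_i+1}\to0$ and $y_{n_i+1}+x_j\to0$ uniformly. Advancing by at most two steps, we obtain $m_i\to\infty$ with $m_i\equiv j$ such that $Y_{m_i}\to0$ and $\tau_{m_i}\to0$ uniformly on $\Sigma$, where $Y_n=y_n+x_j$. For $n=m_i$ the function $Y_n=\alpha_{n,n}/\beta_j$ has no zero, and for large $i$ we have $|Y_n|,|\tau_n|<1$ on $\Sigma$. Since $d\log Y_n\wedge d\log\tau_n=2^n(Y_n\tau)^{-1}dy\wedge d\tau$, Lemma~\ref{lem:jacobian} gives at $s^*$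
\[
\frac{2^n}{|\tau^*|}\le\frac8{\rho^2}\,|Y_n|\log\frac1{|Y_n|}\,\log\frac1{|\tau_n|}.
\]
If $|\tau_n|>\frac12|Y_n|$, the right side is at most $\frac8{\rho^2}\sup_{0<t<1}t\log(1/t)\log(2/t)<\infty$. So $|y_n+x_j|\ge2|\tau_n|$ at $s^*$ for $n=m_i$ and large $i$. For $l\neq j$ we have $y_{m_i}+x_l\to x_l-x_j\ne0$ and $\tau_{m_i}\to0$. Hence for some $n=m_i$ the orbit of $s^*$ is trapped, and Lemma~\ref{lem:trap} gives $|Y_m|\ge\frac12|Y_n|>0$ for all $m\ge n$. This contradicts $Y_{m_i}(s^*)\to0$.

\medskip\noindent\textbf{Step 4.} \emph{Conclusion.}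

By Step 2 and Lemma~\ref{lem:criterion}, every point of $U$ at which $\alpha_0^\infty\alpha_1^\infty\alpha_2^\infty\neq0$ lies in $\Omega$. Since $U$ is connected, Step 3 shows that such points exist, so the open set $W=U\cap\Omega$ is not empty. It remains to show that the $\alpha_j^\infty$ have no zeros. Hurwitz's theorem applies to $\alpha_{j,n}$ only along $n\equiv j$, so we need convergence of the full sequences.

On $W$ the full sequences $\alpha_{j,n}$ converge and $\varepsilon_{j,n}\to0$ by Proposition~\ref{prop:decay}, and the limits are the $\alpha_j^\infty$. Take any sequence of indices tending to infinity. By Lemma~\ref{lem:normal} it has a subsequence in one residue class along which $\widetilde G_{n+1}$ converges locally uniformly on $U$. By \eqref{eq:chart1} the limit has $u^+\neq0$ on $W$. By Lemma~\ref{lem:hurwitz}(b) the convergence takes place in the chart $\{u^+=1\}$ on all of $U$, so $\alpha_{j,n}$ converges locally uniformly on $U$ along the subsequence. The limit equals $\alpha_j^\infty$ on $W$, hence on $U$ by the identity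 theorem. As every sequence has such a subsequence, $\alpha_{j,n}\to\alpha_j^\infty$ locally uniformly on $U$. Along $n\equiv j$ the functions $\alpha_{j,n}$ have no zero, so $\alpha_j^\infty$ has no zero by Step 3 and Lemma~\ref{lem:hurwitz}(a). By the first sentence of this step, $U\subset\Omega$. \qed

\section{The set $\mathcal Z$ lies in the Julia set}\label{sec:Z}

\begin{proposition}\label{prop:Z}
$\mathcal Z\cap\mathcal F=\emptyset$.
\end{proposition}

The functions $\alpha_{j,n},\varepsilon_{j,n}$ have poles on $\mathcal Z$, so we use $\zeta_n,\xi_n,\eta_n$ instead. By \eqref{eq:rec2}, once $\zeta_n=0$ the coordinate $\xi$ lands on $-1$ and stays there, and $\zeta$, which is transversal to $\mathcal Z$, is multiplied by $2$ at each step. This expansion contradicts normality directly if the orbit stays in a region where $u^+/u^-$ is defined. In general, however, $\eta_n\to\infty$ and the orbit tends to the set $u=0$, where this quotient has no meaning. We then show that $\mathcal Z$ has no other branches near the point, apply Proposition~\ref{prop:zerofree}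 to the complement of one hypersurface, and compare the rate $2^{-n}$ with the rate $e^{-\kappa2^n}$.

\begin{proof}
Suppose that an open set $U\subset\mathcal F$ meets $\{p_{m_0}=0\}$ for some $m_0$.

\medskip\noindent\emph{A point in general position.} Let $[I]$ be the point with $z_0=1$ and all other coordinates $0$. It lies in $\Omega$, so $p_n([I])\neq0$ for all $n$ by \eqref{eq:Zspec}; in particular no $p_n$ is the zero polynomial. At $[I]$ we have $u=f_0=f_1=f_2$, so $[I]$ lies on each quadric $\{\omega_j=0\}$. The form $\omega_j=u^+f_j^--u^-f_j^+$ has rank $4$, and a quadratic form that is a product of two linear forms has rank at most $2$, so these quadrics are irreducible. Let $Y$ be an irreducible component of the hypersurface $\{p_{m_0}=0\}$ that meets $U$. A nonempty open subset of an irreducible variety, in the usual topology, is Zariski dense. So if $Y\cap U$ were disjoint from $\mathcal O$, then $Y$ would be contained in one of the three quadrics and would equal it, both being irreducible hypersurfaces; then $p_{m_0}([I])=0$, which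 is false. Hence there is $P_0\in U\cap\mathcal O$ with $p_{m_0}(P_0)=0$. Replace $U$ by $U\cap\mathcal O$, on which Lemma~\ref{lem:chart2} applies.

\medskip\noindent\emph{The orbit of $P_0$.} Put $n_1=m_0+1$. At $P_0$ we have $\zeta_n=0$ and $g_n=\xi_n$ for $n\ge m_0$, and $\xi_n^2=1$ by \eqref{eq:quadric}. By \eqref{eq:rec2}, $\xi_n=g_n=-1$ and $\eta_{n+1}=2\eta_n-2x_n$ for $n\ge n_1$. The bounded sequence $b_n=\sum_{i\ge n}2^{n-i}x_i(P_0)$ satisfies the same recursion as $\eta_n(P_0)$, since $b_n=x_n+\frac12b_{n+1}$. Therefore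
\[
\eta_n(P_0)=b_n+2^{n-n_1}\gamma,\qquad\gamma=\eta_{n_1}(P_0)-b_{n_1}\qquad(n\ge n_1).
\]
By \eqref{eq:chart2}, for $n\ge n_1$ the point $\widetilde G_{n+1}(P_0)$ has the lift
\begin{equation}\label{eq:orbitP0}
u=(0,-\beta_n),\qquad f_j=\beta_j\bigl(-1,\ \beta_n(\eta_n-x_n-x_j)\bigr).
\end{equation}
On $U$, for $n\ge n_1$,
\begin{equation}\label{eq:Psi}
\zeta_n=\zeta_{n_1}\Psi_n,\qquad\Psi_n=\prod_{i=n_1}^{n-1}(-2g_i),\qquad\Psi_n(P_0)=2^{n-n_1}.
\end{equation}
The function $\zeta_{n_1}$ vanishes at $P_0$ but not identically near $P_0$, since $p_{n_1}$ is a nonzero polynomial. So for every neighborhood $B$ of $P_0$ in $U$ there is a \emph{transversal disc}: a holomorphic map $\psi$ from a neighborhood of $\{|s|\le1\}$ to $B$ with $\psi(0)=P_0$ and $\zeta_{n_1}(\psi(s))\neq0$ for $0<|s|\le1$. One takes a small disc in a complex line of a chart on which $\zeta_{n_1}\not\equiv0$.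

\medskip\noindent\textbf{Step 1.} \emph{$\gamma\neq0$.}

Suppose $\gamma=0$. Then the lifts \eqref{eq:orbitP0} are bounded and $|u^-|$ is bounded below. By Lemma~\ref{lem:normal} choose $n_i\to\infty$ in a residue class $k$ with $\widetilde G_{n_i+1}\to\varphi$ locally uniformly on $U$. Then $\varphi(P_0)$ has $u^-\neq0$. So on a closed ball $B$ around $P_0$ and for large $i$, the maps $\widetilde G_{n_i+1}$ take values in a fixed compact subset of the chart $\{u^-=1\}$. By \eqref{eq:chart2} this means that for $n=n_i$ the function $g_n$ has no zero on $B$ and $|\zeta_n/(\beta_kg_n)|\le C$ on $B$, with $C$ independent of $i$. Let $\psi$ be a transversal disc in $B$ and write $\zeta_{n_1}(\psi(s))=s^\nu h(s)$ with $h(0)\neq0$. By \eqref{eq:Psi},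
\[
s^{-\nu}\,\frac{\zeta_n}{\beta_kg_n}\bigl(\psi(s)\bigr)=h(s)\,\frac{\Psi_n}{\beta_kg_n}\bigl(\psi(s)\bigr)
\]
is holomorphic on the closed disc and bounded by $C$ on $|s|=1$. By the maximum principle its modulus at $s=0$, which is $|h(0)|\,2^{n-n_1}/|\beta_k(P_0)|$, is at most $C$. This fails for large $i$.

Since $\gamma\neq0$, in \eqref{eq:orbitP0} the coordinate $f_0^-=\beta_n(\eta_n-x_n)$ tends to infinity while $u^-$ stays bounded. Hence
\begin{equation}\label{eq:star}
\text{every limit point of the sequence }\widetilde G_n(P_0)\text{ has }u^-=0 .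
\end{equation}

\medskip\noindent\textbf{Step 2.} \emph{There is a ball $B\subset U$ around $P_0$ with $B\cap\{\zeta_n=0\}=B\cap\{\zeta_{n_1}=0\}$ for all $n\ge n_1$.}

The inclusion $\supset$ holds by \eqref{eq:Psi}. If there is no such ball, there are points $Q_i\to P_0$ at which $\zeta_{n_1}\neq0$ and some later $\zeta_n$ vanishes. Let $m_i\ge n_1$ be the last index with $\zeta_{m_i}(Q_i)\neq0$. Then $g_{m_i}(Q_i)=0$. For each fixed $m\ge n_1$ we have $g_m(Q_i)\to g_m(P_0)=-1$, so $m_i\to\infty$. Pass to a subsequence such that all $m_i$ lie in a residue class $k$ and $\widetilde G_{m_i+2}\to\varphi$ locally uniformly on $U$. The vanishing of $g_{m_i}$ resets the orbit of $Q_i$: by \eqref{eq:rec2}, $(\zeta,\xi,\eta)_{m_i+1}=(0,1,-2x_k)$ at $Q_i$. By \eqref{eq:chart2} with $n=m_i+1$, the point $\widetilde G_{m_i+2}(Q_i)$ has the lift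
\[
u=(0,\ \beta_{k+1}),\qquad f_j=\beta_j\bigl(1,\ \beta_{k+1}(x_{k+1}+x_j-2x_k)\bigr),
\]
evaluated at $Q_i$. These lifts converge to the same expression evaluated at $P_0$, which has $u^-=\beta_{k+1}(P_0)\neq0$. By local uniform convergence the limit is $\varphi(P_0)$. But also $\varphi(P_0)=\lim\widetilde G_{m_i+2}(P_0)$, which has $u^-=0$ by \eqref{eq:star}. This contradiction proves Step 2.

\medskip\noindent\textbf{Step 3.} \emph{The contradiction.}

Let $B$ be as in Step 2 and $B^*=B\setminus\{\zeta_{n_1}=0\}$. The complement of the zero set of a nonzero holomorphic function in a ball is connected, so $B^*$ is a connected open subset of $\mathcal F$. On $B^*$ we have $p_n\neq0$ for $n\ge n_1$, hence also for $n<n_1$. So $B^*\cap\mathcal Z=\emptyset$, and $B^*\subset\Omega$ by Proposition~\ref{prop:zerofree}.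

For $i\ge n_1$ the function $g_i$ has no zero in $B$. Indeed, at a zero we would have $\zeta_{i+1}=0$, hence $\zeta_{n_1}=0$ by Step 2, hence $\zeta_i=0$ and $g_i=\xi_i=\pm1$ by \eqref{eq:quadric}. So $1/\Psi_n$ is holomorphic on all of $B$. Let $\psi$ be a transversal disc in $B$. The curve $\psi(\{|s|=1\})$ is a compact subset of $B^*\subset\Omega$ and is covered by finitely many of the neighborhoods in Proposition~\ref{prop:decay}. On it $\zeta_0\neq0$ and $1/\Psi_n=\zeta_{n_1}/\zeta_n=T_n\,\zeta_{n_1}/\zeta_0$, so $|1/\Psi_n|\le Ce^{-\kappa2^n}$ with $C,\kappa>0$ independent of $n$. By the maximum principle the same bound holds at $P_0$, that is, $2^{-(n-n_1)}\le Ce^{-\kappa2^n}$ for all $n\ge n_1$. This is false for large $n$.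
\end{proof}

The last inequality is where the rate in Proposition~\ref{prop:decay} matters: a bound $|T_n|\le C\vartheta^n$ with $\frac12\le\vartheta<1$ would give no contradiction.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The inclusion $\Omega\subset\mathcal F$ is part of Proposition~\ref{prop:decay}. Let $P\in\mathcal F$ and let $U\subset\mathcal F$ be a connected open neighborhood of $P$. By Proposition~\ref{prop:Z}, $U\cap\mathcal Z=\emptyset$, and by Proposition~\ref{prop:zerofree}, $P\in U\subset\Omega$.
\end{proof}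

\section{Dynamics on the Fatou set}\label{sec:dynamics}

\begin{proof}[Proof of Theorem~\ref{thm:dynamics}]
We use $\mathcal F=\Omega$ throughout.

(a) Let $[N]\in\Omega$. Then all $p_n\neq0$ by \eqref{eq:Zspec}, and $\varepsilon_{j,n}\to0$ by Proposition~\ref{prop:decay}. Proposition~\ref{prop:zerofree}, applied to a connected neighborhood of $[N]$ in $\Omega$, shows that the limits $\alpha_j^\infty$ exist and are nonzero. The converse follows from Lemma~\ref{lem:criterion}.

(b) The first sentence is part of Lemma~\ref{lem:product}. For $n=3m-1$ we have $\widetilde N_{n+1}=N_{3m}$ and $n\equiv2$. By \eqref{eq:chart1}, Proposition~\ref{prop:decay} and (a), $G^{3m}$ converges locally uniformly on $\mathcal F$ to the holomorphic map $\varphi_0=\langle\alpha_2^\infty;\alpha_0^\infty,\alpha_1^\infty,\alpha_2^\infty\rangle$, which takes values in $\mathcal A$. Since $\mathcal A\subset\mathcal R\subset\mathcal F$ and $G^3=\mathrm{id}$ on $\mathcal A$, the map $\varphi_0$ is the identity on $\mathcal A$.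

(c) By \eqref{eq:T}, $\varepsilon_{j,n}=T_n\varepsilon_{j,0}$ and $\alpha_{j,n}-\alpha_j^\infty=-\varepsilon_{j,0}\sum_{i>n}T_i$. Since $2^{n+l}\ge2^n+l$, we have $\sum_{i>n}e^{-\kappa2^i}\le e^{-\kappa2^n}\sum_{l\ge1}e^{-\kappa l}$, and the upper bounds follow from Proposition~\ref{prop:decay}.

Let $\omega_0\omega_1\omega_2\neq0$ at $[N]\in\mathcal F$. Then all $T_n$ and $\varepsilon_{j,0}$ are nonzero, and by \eqref{eq:rec} and \eqref{eq:T}
\[
\frac{T_{n+1}}{T_n}=-\frac{\varepsilon_{n,n}}{2\alpha_{n,n}}=-\frac{\varepsilon_{n,0}}{2\alpha_{n,n}}\,T_n,\qquad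
\log|T_{n+1}|=2\log|T_n|+\log\Bigl|\frac{\varepsilon_{n,0}}{2\alpha_{n,n}}\Bigr| .
\]
The last term is bounded, because $\alpha_{n,n}\neq0$ for all $n$ and the limits $\alpha_j^\infty$ are finite and nonzero. So consecutive terms of $2^{-n}\log|T_n|$ differ by $O(2^{-n})$, and the sequence has a finite limit, which is at most $-\kappa$ by Proposition~\ref{prop:decay}. Since $T_{n+1}/T_n\to0$, we have $\sum_{i>n}T_i=T_{n+1}(1+o(1))$.

Let now $\omega_j=0$ at $[N]\in\mathcal F$ for some $j\in\{0,1,2\}$. By \eqref{eq:basic}, $\omega_{j,j}=0$, so $\det M_j=0$ and $\det H_n=0$ for $n\ge3$. Thus $T_n=0$ for $n\ge3$, and \eqref{eq:T} gives $\varepsilon_{i,3}=0$ and $\alpha_{i,3}=\alpha_i^\infty\neq0$ for all $i$. As $p_3\neq0$, the point $[N_3]=[\widetilde N_3]$ lies in $\mathcal R$, and $[N_4]\in G(\mathcal R)=\mathcal A$.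

(d) By Lemma~\ref{lem:product}, $\mathcal R$ is a continuous image of $(\mathbb C^*)^4$, so it is connected and lies in one component $\Omega_0$ of $\Omega$. For any component $U$, the set $G^n(U)$ is a connected subset of $\Omega$ by Lemma~\ref{lem:invariance}, so it lies in one component. Since $G(\mathcal R)\subset\mathcal R$, we get $G(\Omega_0)\subset\Omega_0$. For $Q\in U$ we have $G^{3n}(Q)\to\varphi_0(Q)\in\mathcal A\subset\Omega_0$, and $\Omega_0$ is open. So $G^{3n}(U)$ meets $\Omega_0$ for some $n$, hence lies in it, and so do all later images. In particular $U$ is not wandering, and if $G(U)\subset U$, then $U$ meets $\Omega_0$ and $U=\Omega_0$.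
\end{proof}

\begin{thebibliography}{1}

\bibitem{ZYL}
Chao Zu, Yixin Yang, Yufeng Lu,
\emph{Spectral dynamics for the infinite dihedral group and the lamplighter group},
arXiv:2601.09155 (2026).

\end{thebibliography}
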